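# Minimal cylindrical vortices with infinite-dimensional fiber

Throughout, $X$ is a nonempty compact metric space, $T\colon X\to X$ is a minimal homeomorphism (every orbit $\{T^nx\}_{n\in\mathbb Z}$ is dense, equivalently $X$ has no nonempty proper closed $T$-invariant subset), and $\mathcal H$ is a real Hilbert space with norm $|\cdot|$. The operator norm is $\|\cdot\|$, and $O(\mathcal H)$ is the group of orthogonal operators, that is, surjective linear isometries. The orthogonal projection onto a closed subspace $E$ is $P_E$. An irrational rotation of the circle is a minimal homeomorphism of an infinite space; a cyclic permutation of $p$ points is one of a finite space.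

## 1. Vortices over a finite base

**Definition (cylindrical vortex).** Let $\Psi\colon X\to O(\mathcal H)$ be strongly continuous, meaning that $x\mapsto\Psi(x)v$ is continuous for each $v$, and let $\rho\colon X\to\mathcal H$ be continuous. The map
$$F\colon X\times\mathcal H\to X\times\mathcal H,\qquad F(x,v)=\big(Tx,\ \Psi(x)v+\rho(x)\big)$$
is the cylindrical vortex over $T$ with fiber $\mathcal H$ given by $(\Psi,\rho)$.

Strong continuity is the same as joint continuity of $(x,v)\mapsto\Psi(x)v$, because $|\Psi(x')v'-\Psi(x)v|\le|v'-v|+|\Psi(x')v-\Psi(x)v|$. It is weaker than norm continuity. For example, on the circle $\mathbb R/\mathbb Z$ let $\Psi(x)$ rotate the $k$-th summand of $\bigoplus_{k\ge1}\mathbb R^2$ by the angle $2\pi kx$. This is continuous on every vector with finitely many nonzero components, hence on every vector, since the operators are isometries. But $\|\Psi(\tfrac1{2k})-\mathrm{Id}\|=2$ for all $k$.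

Write $f(x)v=\Psi(x)v+\rho(x)$. Each $f(x)$ is a surjective affine isometry of $\mathcal H$. For fixed $v$ and $x$, put $q=f(x)^{-1}v$. Then
$$|f(x')^{-1}v-f(x)^{-1}v|=|v-f(x')q|\longrightarrow|v-f(x)q|=0\qquad(x'\to x). \tag{1}$$
So the inverses are also continuous in $x$, and $F$ is a homeomorphism.

We call $F$ minimal if $X\times\mathcal H$ has no nonempty proper closed $F$-invariant subset, equivalently if every orbit $\{F^n(x,v)\}_{n\in\mathbb Z}$ is dense in $X\times\mathcal H$. We want to know whether $F$ can be minimal when $\mathcal H$ is infinite-dimensional.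

Start with the smallest base, a single point. Then $F$ is one affine isometry of $\mathcal H$, and the answer is no, in every dimension.

**Lemma 1.** If $\mathcal H\ne0$ and $S$ is a surjective affine isometry of $\mathcal H$, then $\{S^k0\}_{k\in\mathbb Z}$ is not dense in $\mathcal H$.

*Proof.* Suppose it is dense. The plan is to show that $S$ must then be a translation, which is absurd.

**Step 1: limits of powers of $S$.** The purpose is to build, for each $h\in\mathcal H$, an isometry that sends $0$ to $h$ and commutes with $S$. Choose $n_k$ with $S^{n_k}0\to h$. For each $m$,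
$$S^{n_k}S^m0=S^mS^{n_k}0\longrightarrow S^mh .$$
So the isometries $S^{n_k}$ converge pointwise on the dense set $\{S^m0\}$. They then converge at every $v$: if $|v-S^m0|<\eta$, then $|S^{n_k}v-S^{n_l}v|\le2\eta+|S^{n_k}S^m0-S^{n_l}S^m0|$, so $(S^{n_k}v)_k$ is Cauchy. The limit $g_h$ is an affine isometry with $g_h0=h$, so $g_hv=U_hv+h$ with $U_h$ a linear isometry, and
$$g_hS^m0=S^mh\qquad(m\in\mathbb Z). \tag{2}$$

**Step 2: a symmetric relation.** The purpose is to get an identity between $U_h$ and $U_{h'}$. If $S^{n_k'}0\to h'$, then (2) gives $g_hS^{n'_k}0=S^{n'_k}h$. Letting $k\to\infty$ yields $g_hh'=g_{h'}h$, that is,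
$$(U_h-\mathrm{Id})h'=(U_{h'}-\mathrm{Id})h=:\beta(h,h').$$

**Step 3: $U_h=\mathrm{Id}$.** The first expression shows that $\beta$ is linear in $h'$, and the second that it is linear in $h$. The first also shows $|\beta(h,h')|\le2|h'|$ for all $h$. For fixed $h'$, the linear map $\beta(\cdot,h')$ is therefore bounded on the whole space $\mathcal H$, so it is zero. Hence $U_h=\mathrm{Id}$ for every $h$.

**Step 4: contradiction.** Let $b=S0$. By (2), $g_bS^m0=S^mb=S(S^m0)$ for all $m$, so $S=g_b$ on a dense set and hence everywhere. Thus $S$ is the translation by $b$, and its orbit of $0$ is $\mathbb Zb$. This is not dense: if $b=0$ it is $\{0\}$, and if $b\ne0$ the point $b/2$ is at distance $|b|/2$ from it. $\square$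

**Proposition 2.** If $X$ is finite and $\mathcal H\ne0$, no vortex over $T$ with fiber $\mathcal H$ is minimal.

*Proof.* Let $X$ have $p$ points. By minimality $T$ is a $p$-cycle. Fix $x_0\in X$. Then $F^p$ maps $\{x_0\}\times\mathcal H$ to itself by a surjective affine isometry $S$, and the orbit of $(x_0,0)$ meets $\{x_0\}\times\mathcal H$ exactly in $\{x_0\}\times\{S^k0\}_{k\in\mathbb Z}$. Since $\{x_0\}$ is open in $X$, a dense orbit of $(x_0,0)$ would make $\{S^k0\}$ dense in $\mathcal H$, contrary to Lemma 1. $\square$

What changes when $X$ is infinite? The proof rests on $S^{n_k}S^m=S^mS^{n_k}$: one isometry, iterated, commutes with its own powers. Over an infinite base there are no periodic points (a finite orbit is closed and invariant), so an orbit never comes back to the same fiber, and there is no return map $S$. Going from $x$ to $T^nx$ we apply a product of $n$ different isometries, which need not commute with one another. So the obstruction disappears. It remains to see whether its absence can be turned into a construction.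

## 2. Existence, classification and genericity over an infinite base

The question is posed, for arbitrary bases, in D. Coronel, A. Navas, M. Ponce, "On the dynamics of non-reducible cylindrical vortices", arXiv:1101.3526 (2011). Its background is as follows. For $\mathcal H=\mathbb R^\ell$ vortices are never minimal, under a certain homogeneity hypothesis on $X$. This extends a classical result of Besicovitch on cylindrical cascades, which are the case $\mathcal H=\mathbb R$, $\Psi\equiv\mathrm{Id}$. No isometry of a Hilbert space is minimal, but fixed-point-free isometries with recurrent points do exist. The answer in infinite dimension is yes, over every infinite base.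

**Theorem 3.** Let $X$ be infinite and $\mathcal H=\ell^2(\mathbb N)$. For every $\varepsilon>0$ there are norm-continuous $\Psi\colon X\to O(\mathcal H)$ and continuous $\rho\colon X\to\mathcal H$ such that $F$ is minimal, $\|\Psi(x)-\mathrm{Id}\|\le\varepsilon$ and $|\rho(x)|\le\varepsilon$ for all $x$. Moreover $\Psi(x)-\mathrm{Id}$ can be taken trace class, continuous in $x$ and of size $\le\varepsilon$ in trace norm, and every forward $F$-orbit and every backward $F$-orbit is dense.

**Theorem 4.** Let $\mathcal H$ be infinite-dimensional.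

(a) $(X,T)$ admits a minimal vortex with fiber $\mathcal H$ if and only if $X$ is infinite and $\mathcal H$ is separable.

(b) In that case, let $\mathcal V$ be the set of all vortices $f=(\Psi,\rho)$ over $T$ (strongly continuous $\Psi$), with the topology in which $f_k\to f$ iff $\sup_x|f_k(x)v-f(x)v|\to0$ for each $v\in\mathcal H$. This topology is completely metrizable, and the minimal vortices form a dense $G_\delta$ in $\mathcal V$. So do the vortices all of whose forward and all of whose backward orbits are dense.

Recall that a $G_\delta$ is a countable intersection of open sets, and Baire's theorem: in a complete metric space a countable intersection of dense open sets is dense. We also need the trace norm $\|K\|_1$ of a compact operator $K$, the sum of its singular values; $K$ is trace class if this is finite. The textbook facts are: $\|K\|\le\|K\|_1$; $\|UKV\|_1=\|K\|_1$ for orthogonal $U,V$; and the trace class operators are complete for $\|\cdot\|_1$. As an example, let $U$ rotate one plane by the angle $\theta$ and fix its orthogonal complement.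 On the plane $|U\xi-\xi|=2|\sin(\theta/2)|\,|\xi|$, so $U-\mathrm{Id}$ has two nonzero singular values at most, both equal to $2|\sin(\theta/2)|$, and
$$\|U-\mathrm{Id}\|_1=4|\sin(\theta/2)|\le2|\theta|. \tag{3}$$

From here through Section 8, and again from Section 10 on, $X$ is infinite and $\mathcal H$ is separable and infinite-dimensional; the remarks in Section 6 that allow other fibers say so.

## 3. Cocycles, coboundaries and recurrence of the base

Write $F_f(x,v)=(Tx,f(x)v)$ for the vortex given by $f$, and
$$F_f^n(x,v)=(T^nx,f^{(n)}(x)v)\qquad(n\in\mathbb Z).$$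
Then $f^{(n)}(x)=f(T^{n-1}x)\cdots f(Tx)f(x)$ for $n\ge1$, $f^{(0)}(x)=\mathrm{id}$, and
$$f^{(n+m)}(x)=f^{(n)}(T^mx)f^{(m)}(x),\qquad f^{(-n)}(x)=f^{(n)}(T^{-n}x)^{-1}. \tag{4}$$
Since $F_f^n$ is continuous, $x\mapsto f^{(n)}(x)v$ is continuous for each $n$ and $v$.

**Definition (coboundary).** For a map $A$ from $X$ to the surjective affine isometries of $\mathcal H$, put $\partial A(x)=A(Tx)^{-1}A(x)$.

The product telescopes, and with (4) for negative exponents we get
$$(\partial A)^{(n)}(x)=A(T^nx)^{-1}A(x)\qquad(n\in\mathbb Z). \tag{5}$$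
For instance, if $A(x)$ is the translation by $a(x)$, then $\partial A(x)$ is the translation by $a(x)-a(Tx)$. A coboundary $\partial A$ with $A$ continuous is never minimal: by (5) the orbit of $(x,v)$ stays on the compact graph $\{(y,A(y)^{-1}u):y\in X\}$ with $u=A(x)v$. But coboundaries can be computed explicitly, and minimal vortices will be found among their limits.

About the base we use two facts. First, $T$ has no periodic points. Second, for every $x$ the $\omega$- and $\alpha$-limit sets are nonempty, closed and invariant, hence equal to $X$. So $\{T^nx\}_{n\ge1}$ and $\{T^{-n}x\}_{n\ge1}$ are dense, and each meets every nonempty open set for infinitely many $n$.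

## 4. Dense orbits as countably many open conditions

**The group.** Let $\mathcal G$ be the set of maps $v\mapsto Uv+b$ with $U\in O(\mathcal H)$, $U-\mathrm{Id}$ trace class and $b\in\mathcal H$, with the metric
$$d\big((U,b),(U',b')\big)=\|U-U'\|_1+|b-b'| .$$
It is closed under products, $(U,b)(U',b')=(UU',Ub'+b)$ with $UU'-\mathrm{Id}=(U-\mathrm{Id})U'+(U'-\mathrm{Id})$, and under inverses, $(U,b)^{-1}=(U^{-1},-U^{-1}b)$ with $U^{-1}-\mathrm{Id}=-U^{-1}(U-\mathrm{Id})$. The metric is complete. Indeed, if $(U_k,b_k)$ is Cauchy, then $U_k-\mathrm{Id}\to K$ in trace norm and $b_k\to b$; the operator $\mathrm{Id}+K$ is a norm limit of orthogonal operators, so it is orthogonal.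

Let $C(X,\mathcal G)$ be the continuous maps $X\to\mathcal G$ with the sup metric of $d$; it is complete. Every $f=(U,b)\in C(X,\mathcal G)$ is a vortex with norm-continuous linear part. Under pointwise operations $C(X,\mathcal G)$ is a topological group. Indeed, from $U_kU_k'-UU'=(U_k-U)U_k'+U(U'_k-U')$ and $U_k^{-1}-U^{-1}=U_k^{-1}(U-U_k)U^{-1}$ we get, at each $x$,
$$\|U_kU_k'-UU'\|_1\le\|U_k-U\|_1+\|U_k'-U'\|_1,\qquad \|U_k^{-1}-U^{-1}\|_1=\|U_k-U\|_1,$$
$$|U_kb_k'+b_k-Ub'-b|\le|b_k'-b'|+\|U_k-U\|\,|b'|+|b_k-b|,$$
$$|U_k^{-1}b_k-U^{-1}b|\le|b_k-b|+\|U_k^{-1}-U^{-1}\|\,|b|,$$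
and $|b(x)|,|b'(x)|$ are bounded over the compact space $X$. Since $f\mapsto f\circ T^{\pm1}$ is an isometry of $C(X,\mathcal G)$, each map $f\mapsto f^{(n)}$, $n\in\mathbb Z$, is continuous on $C(X,\mathcal G)$. As $|gv-g'v|\le(1+|v|)\,d(g,g')$, so is each map $f\mapsto f^{(n)}(\cdot)v$ into $C(X,\mathcal H)$ with the sup norm.

Let $\mathcal B$ be the closure in $C(X,\mathcal G)$ of $\{\partial A:A\in C(X,\mathcal G)\}$. It is a complete metric space, and it contains the constant identity $1=\partial1$.

**Definition (the sets $O^\pm$, $O^*$).** For $v,w\in\mathcal H$, $\delta>0$ and a nonempty open $W\subset X$, let $O^{+}(v,w,\delta,W)$ be the set of all vortices $f$ such that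
$$\text{for every }x\in X\text{ there is }n\ge1\text{ with }T^nx\in W\text{ and }|f^{(n)}(x)v-w|<\delta .$$
Define $O^-$ in the same way with $n\le-1$, and $O^*$ with $n\in\mathbb Z$.

**Lemma 5 (openness).** Let $\mathcal F$ be a set of vortices over $T$ with a topology for which $f\mapsto f^{(n)}(\cdot)v\in C(X,\mathcal H)$ is continuous for every $n\in\mathbb Z$ and $v\in\mathcal H$. Then the sets $O^+$, $O^-$, $O^*$ are open in $\mathcal F$. In particular they are open in $C(X,\mathcal G)$.

*Proof.* Let $f\in O^+(v,w,\delta,W)$ and put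
$$u_n(x)=\min\{\operatorname{dist}(T^nx,X\setminus W),\ \delta-|f^{(n)}(x)v-w|\},$$
where the first term is read as $1$ if $W=X$. These functions are continuous, and for every $x$ some $u_n(x)$ with $n\ge1$ is positive. By compactness finitely many of the sets $\{u_n>0\}$ cover $X$. So there are $N$ and $\mu>0$ with $\max_{1\le n\le N}u_n\ge\mu$ on $X$. Suppose $h\in\mathcal F$ satisfies $\sup_x|h^{(n)}(x)v-f^{(n)}(x)v|<\mu$ for $1\le n\le N$; such $h$ form a neighborhood of $f$. Given $x$, take $n\le N$ with $u_n(x)\ge\mu$. Then $T^nx\in W$ and $|h^{(n)}(x)v-w|<|f^{(n)}(x)v-w|+\mu\le\delta$. So $h\in O^+$. For $O^-$ and $O^*$ replace the range of $n$ by $-N\le n\le-1$ and $-N\le n\le N$. $\square$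

**Lemma 6 (reduction to countably many conditions).** Let $D\subset\mathcal H$ be countable and dense and let $\mathcal W$ be a countable base of nonempty open sets of $X$. All forward orbits of $F_f$ are dense if and only if $f\in O^+(v,w,\delta,W)$ for all $v,w\in D$, $\delta\in\mathbb Q_{>0}$, $W\in\mathcal W$. The same holds for backward orbits with $O^-$, and for two-sided orbits, that is, for minimality of $F_f$, with $O^*$.

*Proof.* Suppose $f$ lies in all these $O^+$. Let $(x,u)\in X\times\mathcal H$, and let $W\times B(w,\delta)$ be a basic open set with $w\in D$, $\delta\in\mathbb Q_{>0}$, $W\in\mathcal W$. Choose $v\in D$ with $|u-v|<\delta/2$ and then $n\ge1$ with $T^nx\in W$ and $|f^{(n)}(x)v-w|<\delta/2$. Since $f^{(n)}(x)$ is an isometry, $|f^{(n)}(x)u-w|<\delta$, so the forward orbit of $(x,u)$ enters $W\times B(w,\delta)$. Conversely, if all forward orbits are dense, the orbits of the points $(x,v)$ visit $W\times B(w,\delta)$ at some $n\ge1$: the sets $\{F_f^n(x,v)\}_{n\ge1}$ are themselves forward orbits of the points $F_f(x,v)$, with the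 first point included. The other two cases are identical with the other ranges of $n$. $\square$

The fiber isometries do the work in this proof: infinitely many initial vectors reduce to countably many.

By Lemmas 5 and 6 and Baire's theorem in $\mathcal B$, Theorem 3 follows once each $O^\pm$ is dense in $\mathcal B$. For that it suffices to move any coboundary slightly, as a coboundary, into a given $O^\pm$.

**Proposition 7.** For every $A\in C(X,\mathcal G)$, all $v,w\in\mathcal H$, $\delta>0$, $W\subset X$ nonempty open, each sign and every $\varepsilon>0$, there is $A'\in C(X,\mathcal G)$ with $\partial A'\in O^{\pm}(v,w,\delta,W)$ and $\sup_xd(\partial A'(x),\partial A(x))<\varepsilon$.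

The proof looks for $A'$ in the form $A'(x)=R(x)A(x)$. What is required of $R$? First,
$$\partial A'(x)=A(Tx)^{-1}\,\partial R(x)\,A(x). \tag{6}$$
As $C(X,\mathcal G)$ is a topological group, the map $g\mapsto(A\circ T)^{-1}gA$ is continuous at $g=1$, where it takes the value $\partial A$. So there is $\varepsilon'>0$ such that $\sup_xd(\partial R(x),1)<\varepsilon'$ implies $\sup_xd(\partial A',\partial A)<\varepsilon$. Second, by (5), and since $A'(T^nx)$ is an isometry, $|(\partial A')^{(n)}(x)v-w|=|A'(x)v-A'(T^nx)w|$. So $\partial A'\in O^\pm(v,w,\delta,W)$ means: for every $x$ there is $n\ge1$ such that $y=T^{\pm n}x$ satisfies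
$$y\in W,\qquad|R(x)A(x)v-R(y)A(y)w|<\delta. \tag{7}$$
We need $R$ to vary slowly along orbits and yet to match the curve of points $R(x)A(x)v$, for all $x\in X$, by points $R(y)A(y)w$ with $y\in W$.

## 5. Slow functions with prescribed values

The first half, slow variation with large range, is a tower construction on the base. It works for vector-valued functions.

**Lemma 8.** Let $W'\subset X$ be nonempty open, $p_1,\dots,p_q\in\mathbb R^d$ and $\sigma>0$. There is a continuous $a\colon X\to\mathbb R^d$ with $|a(Tx)-a(x)|\le\sigma$ for all $x$ and $p_1,\dots,p_q\in a(W')$.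

*Proof.* Fix $y_0\in W'$. The forward orbit of $y_0$ meets $W'$ infinitely often. So we can choose $0<n_1<\dots<n_q<N$ with $T^{n_i}y_0\in W'$ and gaps so long that
$$n_1\sigma\ge|p_1|,\qquad(n_{i+1}-n_i)\sigma\ge|p_{i+1}-p_i|,\qquad(N-n_q)\sigma\ge|p_q|.$$
Linear interpolation gives $g\colon\mathbb Z\to\mathbb R^d$ with $g(j)=0$ for $j\le0$ and for $j\ge N$, $g(n_i)=p_i$, and $|g(j+1)-g(j)|\le\sigma$ for all $j$.

Now we spread $g$ along a tower. The points $y_0,Ty_0,\dots,T^Ny_0$ are distinct; choose disjoint open neighborhoods $B_j\ni T^jy_0$ and put $C=\bigcap_{j=0}^NT^{-j}B_j$. Then $C\ni y_0$ is open and the sets $T^jC$, $0\le j\le N$, are pairwise disjoint. Let $b\colon X\to[0,1]$ be continuous, zero off $C$, with $b(y_0)=1$, and set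
$$a(x)=\sum_jg(j)\,b(T^{-j}x),$$
a finite sum. The $j$-th term vanishes unless $x\in T^jC$. At $x=T^{n_i}y_0\in T^{n_i}C$ only $j=n_i$ survives, so $a(T^{n_i}y_0)=g(n_i)=p_i$, and $T^{n_i}y_0\in W'$. Replacing $x$ by $Tx$ shifts the index, so
$$a(Tx)-a(x)=\sum_{0\le j<N}(g(j+1)-g(j))\,b(T^{-j}x).$$
At most one term is nonzero, and each has norm at most $\sigma$. $\square$

## 6. Translations, and rotations about one center

The first thing to try is $R(x)$ a translation. It cannot work, even for $A\equiv1$ and in any fiber. Let $a\colon X\to\mathcal H$ be continuous, let $A'(x)$ be the translation by $a(x)$, and suppose $v\ne w$ and $\delta\le|w-v|$. Put $u=(w-v)/|w-v|$ and choose $x$ where $\langle a(x),u\rangle$ is smallest. For every $n$,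
$$\big\langle(\partial A')^{(n)}(x)v-w,\,u\big\rangle=\langle a(x)-a(T^nx),u\rangle-|w-v|\le-|w-v| ,$$
so $|(\partial A')^{(n)}(x)v-w|\ge\delta$ and $\partial A'$ is in no $O^\pm(v,w,\delta,W)$. Matching in (7) fails at the edge of the compact set $a(X)$: from an extreme point one cannot go further out.

A circle has no edge. Let $\dim\mathcal H\ge2$, keep $A\equiv1$, and let $v\ne w$. Choose $c$ with $|v-c|=|w-c|=s>0$ and a two-dimensional affine plane through $v,w,c$. Let $R_\theta$ be the rotation by $\theta$ about $c$ in this plane, extended by the identity on the orthogonal directions, and let $\alpha$ be an angle with $w=R_\alpha v$. Put $R(x)=R_{a(x)}$, where $a\colon X\to\mathbb R$ comes from Lemma 8 with $W'=W$, a small $\sigma$, and values $p_i$ that are $\delta/(2s)$-dense modulo $2\pi$. By (3), $d(\partial R(x),1)\le(2+|c|)\sigma$. For the matching, let $\|\cdot\|_{\mathbb T}$ be the distance to $0$ modulo $2\pi$. Then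
$$|R(x)v-R(y)w|=|R_{a(x)}v-R_{a(y)+\alpha}v|\le s\,\|a(x)-a(y)-\alpha\|_{\mathbb T} .$$
The points $y\in W$ at which the right side is $<\delta$ form an open set, nonempty by the choice of the $p_i$, and $T^{\pm n}x$ visits it. So (7) holds, and $\partial R\in O^\pm(v,w,\delta,W)$ as close to $1$ as we like.

So the case $A\equiv1$ of Proposition 7 needs only a plane (for $v=w$ take $R\equiv1$). But the Baire argument needs all $A$, and then (7) asks us to bring a whole compact set $\{A(x)v:x\in X\}$, not one point, near $w'=A(y_0)w$, $y_0\in W$. Rotations about $c$ preserve the distance to $c$, so all points $A(x)v$ must be nearly as far from $c$ as $w'$. In a finite-dimensional fiber this is the point where the method stops.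

To see this, let $\mathcal H=\mathbb R^\ell$ with standard basis $e_1,\dots,e_\ell$, let $\delta>0$ and $L=8\sqrt\ell\,\delta$. By Lemma 8 there is a continuous $a\colon X\to\mathbb R^\ell$ taking the values $0$ and $\pm Le_i$. Let $A(x)$ be the translation by $a(x)$, let $v=0$, let $w$ and $y_0$ be arbitrary, and let $W\ni y_0$ be open with $|A(y)w-w'|<\delta$ on $W$. Suppose that all $R(x)$ are isometries fixing a common point $c$ and that (7) holds. With $s=|w'-c|$ we get $\big||a(x)-c|-s\big|<2\delta$ for all $x$. Apply this to the values $\pm Le_i$ of $a$: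
$$4L|\langle e_i,c\rangle|=\big||Le_i-c|^2-|Le_i+c|^2\big|<4\delta\cdot2(s+2\delta),$$
hence $|c|\le\sqrt\ell\cdot2\delta(s+2\delta)/L=(s+2\delta)/4$. The value $0$ gives $|c|>s-2\delta$, so $s<\tfrac{10}3\delta$. But $|Le_i-c|^2+|Le_i+c|^2\ge2L^2$, so one of these distances is at least $L$ and $s+2\delta>L\ge8\delta$. This is a contradiction. Points spread in all directions of $\mathbb R^\ell$ are not nearly equidistant from any center.

In infinite dimension there is room to move the center away. A compact set lies, up to a small error, in a bounded part of a finite-dimensional $E$. If $e'\perp E$ is a unit vector and $c=re'$, then for $z\in E$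
$$0\le|z-c|-r=\sqrt{r^2+|z|^2}-r\le\frac{|z|^2}{2r} .$$
So seen from a far center in a new direction, the whole set is nearly equidistant.

## 7. A flat torus in new directions

Near-equidistance alone does not say which rotation to use. We also want $R=\tau\circ a$ with $\tau$ a homomorphism from some $\mathbb R^d$, so that $\partial R(x)=\tau(a(x)-a(Tx))$ is small because $a$ is slow. Take first $E=\mathbb Re_1$ and rotate by $\theta$ about $re_1'$ in the plane of $e_1$ and $e'_1\perp e_1$. The orbit of $0$ is the circle of radius $r$ tangent to the line $E$ at $0$; near $0$ it is almost the line, and rotating by $z/r$ takes $0$ almost to $ze_1$. For $\dim E=d$ we use $d$ new directions and a product of $d$ such circles.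

For $\theta\in\mathbb R^d$ let $\|\theta\|_{\mathbb T}$ be the distance from $\theta$ to $2\pi\mathbb Z^d$.

**Lemma 9.** Let $E\subset\mathcal H$ be a subspace of dimension $d$, $1\le d<\infty$, with orthonormal basis $e_1,\dots,e_d$; identify $z=\sum z_je_j\in E$ with $(z_1,\dots,z_d)\in\mathbb R^d$. For every $r>0$ there is a continuous homomorphism $\tau\colon\mathbb R^d\to\mathcal G$, $2\pi\mathbb Z^d$-periodic, such that for all $\theta,\theta'\in\mathbb R^d$ and $z\in E$:
$$|\tau(\theta)0-\tau(\theta')0|\le r\,\|\theta-\theta'\|_{\mathbb T}, \tag{8}$$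
$$|\tau(z/r)0-z|\le\frac{|z|^2}{2r}, \tag{9}$$
$$d(\tau(\theta),1)\le(2\sqrt d+r)\,|\theta|. \tag{10}$$

*Proof.* Let $e_1',\dots,e_d'$ be orthonormal in $E^\perp$; this is where $\dim\mathcal H=\infty$ is used. Put $c=r\sum_je_j'$. Let $U(\theta)$ be the identity on the orthogonal complement of all the $e_j,e_j'$ and
$$U(\theta)e_j=\cos\theta_j\,e_j+\sin\theta_j\,e_j',\qquad U(\theta)e_j'=-\sin\theta_j\,e_j+\cos\theta_j\,e_j',$$
and let $\tau(\theta)\xi=c+U(\theta)(\xi-c)$. The planes $\mathrm{span}(e_j,e_j')$ are mutually orthogonal, so $U$, and with it $\tau$, is a $2\pi\mathbb Z^d$-periodic homomorphism. We have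
$$\tau(\theta)0=c-U(\theta)c=\sum_j\big(r\sin\theta_j\,e_j+r(1-\cos\theta_j)\,e_j'\big).$$

*Estimate (8).* In the $j$-th plane the point $\tau(\theta)0$ runs on a circle of radius $r$ with angle $\theta_j$. A chord is at most the arc, so the $j$-th components of $\tau(\theta)0$ and $\tau(\theta')0$ differ by at most $r$ times the distance from $\theta_j-\theta_j'$ to $2\pi\mathbb Z$. Sum the squares.

*Estimate (9).* With $s=z_j/r$, the component of $\tau(z/r)0-z$ in the $j$-th plane is $r(\sin s-s)e_j+r(1-\cos s)e_j'$, of norm $r|e^{is}-1-is|\le rs^2/2=z_j^2/(2r)$. Hence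
$$|\tau(z/r)0-z|\le\Big(\sum_j\frac{z_j^4}{4r^2}\Big)^{1/2}\le\frac1{2r}\sum_jz_j^2=\frac{|z|^2}{2r}.$$

*Estimate (10).* By (3) in each plane, $\|U(\theta)-\mathrm{Id}\|_1\le2\sum_j|\theta_j|\le2\sqrt d\,|\theta|$. The translation part of $\tau(\theta)$ is $\tau(\theta)0$, of norm at most $r|\theta|$ by (8) with $\theta'=0$. Continuity of $\tau$ follows from the homomorphism property, (10), and the fact that $\mathcal G$ is a topological group. $\square$

## 8. Coboundaries can be moved into $O^\pm$

*Proof of Proposition 7.* Let $A,v,w,\delta,W,\varepsilon$ and a sign be given, and let $\varepsilon'$ be as after (6).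

**Step 1: reduce to finite dimension.** The purpose is to replace the points $A(x)v$ and $A(y)w$ by points of one finite-dimensional space. Pick $y_0\in W$, put $w'=A(y_0)w$, and let $W'\subset W$ be an open neighborhood of $y_0$ on which $|A(y)w-w'|<\delta/4$. The set $\{A(x)v:x\in X\}$ is compact, so the span of a finite $\delta/8$-net, enlarged by $w'$ and if necessary by one more vector, is a finite-dimensional $E\ni w'$ of dimension $d\ge1$ with
$$|A(x)v-k(x)|<\delta/8\quad(x\in X),\qquad k(x)=P_EA(x)v .$$
Let $M=\max(|w'|,\max_x|A(x)v|)$, so $|w'|\le M$ and $|k(x)|\le M$.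

**Step 2: choose the parameters in order.** Fix first $r>0$ with $M^2/(2r)\le\delta/8$; this is how far away the center is. Take $\tau$ from Lemma 9 for $E$ and $r$. Then fix $\sigma>0$ with $(2\sqrt d+r)\sigma<\varepsilon'$. Finally choose $p_1,\dots,p_q\in\mathbb R^d$ such that every $\theta\in\mathbb R^d$ has some $p_i$ with $\|p_i-\theta\|_{\mathbb T}\le\delta/(8r)$. Lemma 8, applied to $W'$, $\sigma$ and these points, gives $a\colon X\to\mathbb R^d$. The size of the steps of $a$ is chosen after $r$, so a large $r$ does no harm.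

**Step 3: $R$ is slow.** Let $R(x)=\tau(a(x))$; then $R\in C(X,\mathcal G)$. As $\tau$ is a homomorphism, $\partial R(x)=\tau(a(x)-a(Tx))$, and (10) gives $\sup_xd(\partial R(x),1)\le(2\sqrt d+r)\sigma<\varepsilon'$. So $A'=RA$ satisfies $\sup_xd(\partial A'(x),\partial A(x))<\varepsilon$.

**Step 4: the matching (7).** Let $x\in X$. The purpose is to find $y=T^{\pm n}x\in W$ for which $R(y)$ sends $w'$ nearly where $R(x)$ sends $k(x)$. Put
$$\theta^*=a(x)+\frac{k(x)-w'}r .$$
Some $p_i$ satisfies $\|p_i-\theta^*\|_{\mathbb T}\le\delta/(8r)$, and $p_i=a(y^*)$ with $y^*\in W'$. So the open set of all $y\in W'$ with $\|a(y)-\theta^*\|_{\mathbb T}<\delta/(4r)$ is nonempty. Since $\{T^{\pm n}x\}_{n\ge1}$ is dense, there is $n\ge1$ such that $y=T^{\pm n}x$ lies in it. Now $R(x)\tau(k(x)/r)0=\tau(a(x)+k(x)/r)0$ and $R(y)\tau(w'/r)0=\tau(a(y)+w'/r)0$. As $R(x),R(y)$ are isometries,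
$$\begin{aligned}|R(x)k(x)-R(y)w'|\le{}&|k(x)-\tau(k(x)/r)0|+|w'-\tau(w'/r)0|\\&+\big|\tau(a(x)+k(x)/r)0-\tau(a(y)+w'/r)0\big|.\end{aligned}$$
By (9) each of the first two terms is at most $M^2/(2r)\le\delta/8$. By (8) the third is at most $r\|\theta^*-a(y)\|_{\mathbb T}\le r\cdot\delta/(4r)=\delta/4$. So the left side is at most $\delta/2$, and
$$|R(x)A(x)v-R(y)A(y)w|\le|A(x)v-k(x)|+\tfrac\delta2+|w'-A(y)w|\le\tfrac\delta8+\tfrac\delta2+\tfrac\delta4<\delta .$$
This is (7), so $\partial A'\in O^\pm(v,w,\delta,W)$. $\square$

*Proof of Theorem 3.* Let $D$ and $\mathcal W$ be as in Lemma 6. Each set $O^{\pm}(v,w,\delta,W)\cap\mathcal B$ is open in $\mathcal B$ by Lemma 5. It is dense in $\mathcal B$ by Proposition 7, because the coboundaries $\partial A$ are dense in $\mathcal B$ and the perturbed map $\partial A'$ is again in $\mathcal B$. By Baire's theorem the intersection of these sets over $v,w\in D$, $\delta\in\mathbb Q_{>0}$, $W\in\mathcal W$ and both signs is dense in $\mathcal B$. In particular it contains an $f=(\Psi,\rho)$ with $\sup_xd(f(x),1)\le\varepsilon$,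 that is, $\|\Psi(x)-\mathrm{Id}\|_1+|\rho(x)|\le\varepsilon$ for all $x$. Here $\Psi(x)-\mathrm{Id}$ is trace class and continuous in trace norm, hence $\Psi$ is norm continuous, and $\|\Psi(x)-\mathrm{Id}\|\le\varepsilon$, $|\rho(x)|\le\varepsilon$. By Lemma 6 all forward and all backward orbits of $F_f$ are dense. So every orbit is dense and $F_f$ is minimal. $\square$

## 9. Which bases and fibers occur

*Proof of Theorem 4(a).* Let $\mathcal H$ be infinite-dimensional. If $X$ is infinite and $\mathcal H$ is separable, then $\mathcal H$ is isometric to $\ell^2(\mathbb N)$ and Theorem 3 applies. Conversely, let $F$ be minimal. An orbit is a countable dense subset of $X\times\mathcal H$, and its projection to $\mathcal H$ is countable and dense, so $\mathcal H$ is separable. By Proposition 2, $X$ is infinite. $\square$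

## 10. The complete metric space of all vortices

We turn to Theorem 4(b). The topology of $\mathcal V$ is given by the pseudometrics $\sup_x|f(x)v-h(x)v|$, $v\in\mathcal H$. The purpose of this section is to prove that it is completely metrizable and that Lemma 5 applies to it. Fix a dense sequence $(v_i)_{i\ge1}$ in $\mathcal H$. Since all $f(x)$ are isometries, $|f(x)v-h(x)v|\le2|v-v_i|+|f(x)v_i-h(x)v_i|$. So the pseudometrics of the $v_i$ suffice, the topology is metrizable, and convergence $f_k\to f$ is automatically uniform on $X\times K$ for every compact $K\subset\mathcal H$.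

**Step 1: inverses converge.** Let $f_k\to f$ in $\mathcal V$ and $v\in\mathcal H$. By (1), $q_x=f(x)^{-1}v$ is continuous in $x$, so it ranges over a compact set. Applying the isometry $f_k(x)$ we get
$$|f_k(x)^{-1}v-f(x)^{-1}v|=|v-f_k(x)q_x|=|f(x)q_x-f_k(x)q_x|\to0\quad\text{uniformly in }x .$$

**Step 2: a complete metric.** By Step 1 the metric
$$\Delta(f,h)=\sum_i2^{-i}\min\Big\{1,\ \sup_x|f(x)v_i-h(x)v_i|+\sup_x|f(x)^{-1}v_i-h(x)^{-1}v_i|\Big\}$$
has the same convergent sequences as $\mathcal V$, so it induces the topology of $\mathcal V$. The inverses are included so that limits stay surjective. Let $(f_k)$ be Cauchy for $\Delta$. For each $v_i$, and then by the isometry property for each $v$, the functions $f_k(x)v$ and $f_k(x)^{-1}v$ converge uniformly in $x$. The limits $f(x)v$ and $g(x)v$ are continuous in $x$ and are affine isometries in $v$. For fixed $x$,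
$$|v-f(x)g(x)v|\le|f_k(x)^{-1}v-g(x)v|+|f_k(x)g(x)v-f(x)g(x)v|\to0,$$
$$|v-g(x)f(x)v|\le|f_k(x)v-f(x)v|+|f_k(x)^{-1}f(x)v-g(x)f(x)v|\to0 .$$
So $g(x)=f(x)^{-1}$ and $f(x)$ is surjective. Its translation part $f(x)0$ is continuous in $x$, and its linear part $v\mapsto f(x)v-f(x)0$ is orthogonal and strongly continuous. Hence $f\in\mathcal V$, and $\Delta(f_k,f)\to0$.

**Step 3: iterates depend continuously on $f$.** We show that $f\mapsto f^{(n)}(\cdot)v\in C(X,\mathcal H)$ is continuous on $\mathcal V$ for all $n\in\mathbb Z$ and $v$. Let $f_k\to f$. For $n\ge0$ use induction and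
$$|f_k^{(n+1)}(x)v-f^{(n+1)}(x)v|\le|f_k^{(n)}(x)v-f^{(n)}(x)v|+\big|f_k(T^nx)f^{(n)}(x)v-f(T^nx)f^{(n)}(x)v\big| ,$$
where $f^{(n)}(x)v$ stays in a compact set, on which convergence is uniform. For exponent $-n$ put $y=T^{-n}x$ and $q=f^{(-n)}(x)v=f^{(n)}(y)^{-1}v$, which stays in a compact set as $x$ varies. As in Step 1,
$$|f_k^{(-n)}(x)v-f^{(-n)}(x)v|=|f^{(n)}(y)q-f_k^{(n)}(y)q| .$$
The maps $f_k^{(n)}(y)$ are isometries, so their uniform convergence in $y$ for each vector is uniform on compact sets, and the right side tends to $0$ uniformly.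

**Step 4: what remains.** By Lemma 5 all $O^\pm$ and $O^*$ are open in $\mathcal V$. By Lemma 6 the minimal vortices are exactly the intersection of the countably many sets $O^*(v,w,\delta,W)$ with $v,w\in D$, $\delta\in\mathbb Q_{>0}$, $W\in\mathcal W$. Those with all forward and all backward orbits dense are exactly the intersection of the corresponding $O^+$ and $O^-$. Both are $G_\delta$ sets, and the first contains the second. So by Baire's theorem it is enough that each $O^\pm(v,w,\delta,W)$ is dense in $\mathcal V$. Convergence in $C(X,\mathcal G)$ implies convergence in $\mathcal V$, so by Proposition 7 every $\partial A$ with $A\in C(X,\mathcal G)$ is in the closure of $O^\pm(v,w,\delta,W)$ in $\mathcal V$. Theorem 4(b) is therefore reduced to the following statement.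

**Proposition 10.** $\{\partial A:A\in C(X,\mathcal G)\}$ is dense in $\mathcal V$.

## 11. Orthogonal cocycles are nearly coboundaries

We first treat $\rho=0$. Given $Q\colon X\to O(\mathcal H)$, we want $A$ with $A(Tx)Q(x)\approx A(x)$. On one orbit segment $y,Ty,\dots,T^Ny$ there is an exact solution, $A(T^jy)=Q^{(j)}(y)^{-1}=Q^{(-j)}(T^jy)$: pull every fiber back to the start of the segment. To get a function on $X$ one would cut off and add such pieces with weights as in Lemma 8. This is where the scalar construction stops working: a weighted sum of orthogonal operators need not be orthogonal, for instance $\frac12\mathrm{Id}+\frac12(-\mathrm{Id})=0$. The remedy is to put different pieces into different orthogonal copies of $\mathcal H$, with weights whose squares sum to $1$. This gives an isometry $\mathcal H\to\mathcal H^p$, and infinite dimension lets us bring a finite-dimensional part of it back into $\mathcal H$.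

**Lemma 11.** Let $Q\colon X\to O(\mathcal H)$ be strongly continuous, $S\subset\mathcal H$ finite and $\varepsilon>0$. There is $A\colon X\to O(\mathcal H)$ with $A(x)-\mathrm{Id}$ of finite rank, continuous in trace norm, and
$$|A(Tx)^{-1}A(x)\xi-Q(x)\xi|<\varepsilon\qquad(x\in X,\ \xi\in S).$$

*Proof.* **Step 1: weights.** We need a profile on an orbit segment that is small at both ends and whose increments are small compared with its size. Let $m\ge1$, $N=2m$, $g(j)=\max(0,\min(j,N-j))$ and $\Gamma=\sum_jg(j)^2$. Then
$$\Gamma=m^2+2\sum_{j=1}^{m-1}j^2=m^2+\frac{(m-1)m(2m-1)}3=\frac{m(2m^2+1)}3\ge\frac{2m^3}3,$$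
$$\sum_j(g(j+1)-g(j))^2=2m\le\frac{3\Gamma}{m^2}.$$

**Step 2: towers.** There are no periodic points, so as in Lemma 8 each point of $X$ has an open neighborhood $C$ with $T^jC$, $0\le j\le N$, pairwise disjoint. Let $C_1,\dots,C_p$ be finitely many such sets covering $X$. Let $\beta_i(x)=\operatorname{dist}(x,X\setminus C_i)$ (no $C_i$ is all of $X$) and $b_i=\beta_i/(\sum_l\beta_l^2)^{1/2}$. Then $b_i\ge0$ is continuous, zero off $C_i$, and $\sum_ib_i^2=1$.

**Step 3: an isometry into $\mathcal H^p$ that nearly solves the equation.** Define $J(x)\colon\mathcal H\to\mathcal H^p$ by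
$$(J(x)\xi)_i=\Gamma^{-1/2}\sum_jg(j)\,b_i(T^{-j}x)\,Q^{(-j)}(x)\xi .$$
For each $i$, at most one $j\in[0,N]$ has $b_i(T^{-j}x)\ne0$, because that requires $x\in T^jC_i$. So the square of the norm of each component is a sum of squares, and
$$|J(x)\xi|^2=\Gamma^{-1}\sum_jg(j)^2\sum_ib_i(T^{-j}x)^2\,|\xi|^2=|\xi|^2 .$$
By (4), $Q^{(-j)}(Tx)Q(x)=Q^{(-j+1)}(x)$. Reindexing the sum for $J(Tx)Q(x)\xi$ gives
$$\big(J(Tx)Q(x)\xi-J(x)\xi\big)_i=\Gamma^{-1/2}\sum_{0\le j<N}(g(j+1)-g(j))\,b_i(T^{-j}x)\,Q^{(-j)}(x)\xi ,$$
and in the same way as before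
$$|J(Tx)Q(x)\xi-J(x)\xi|^2=\Gamma^{-1}\sum_j(g(j+1)-g(j))^2\,|\xi|^2\le\frac3{m^2}|\xi|^2. \tag{11}$$
Also $J$ is strongly continuous, because each $x\mapsto Q^{(-j)}(x)\xi$ is continuous.

**Step 4: a finite-dimensional isometry.** The purpose is to replace $J$ by an isometry between fixed finite-dimensional spaces. Let $0<\eta<1/2$ and $M=\max_{\xi\in S}|\xi|$. The set $S\cup\{Q(x)\xi:x\in X,\xi\in S\}$ is compact, so all its points are within $\eta$ of some finite-dimensional $E\subset\mathcal H$, $E\neq0$. On $E$ the map $x\mapsto J(x)|_E$ is norm continuous, so the set of all $J(x)\zeta$ with $x\in X$, $\zeta\in E$, $|\zeta|\le1$ is compact. Hence there is a finite-dimensional $L\subset\mathcal H^p$ such that $B(x)=P_LJ(x)|_E$ satisfies $\|J(x)|_E-B(x)\|\le\eta$ for all $x$. Then $(1-\eta)|\zeta|\le|B(x)\zeta|\le|\zeta|$ for $\zeta\in E$, so $B(x)^*B(x)$ is a positive operator on $E$ with spectrum in $[(1-\eta)^2,1]$. Put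
$$V(x)=B(x)\big(B(x)^*B(x)\big)^{-1/2}\colon E\to L .$$
It is continuous in $x$, and $V(x)^*V(x)=\mathrm{Id}_E$, so $V(x)$ is isometric. Since $B(x)=V(x)(B(x)^*B(x))^{1/2}$, we have $\|V(x)-B(x)\|=\|\mathrm{Id}-(B(x)^*B(x))^{1/2}\|\le\eta$. Therefore
$$\|V(x)-J(x)|_E\|\le2\eta. \tag{12}$$

**Step 5: from $V$ to an orthogonal operator.** As $E^\perp$ is infinite-dimensional, there is a linear isometric embedding $\iota\colon L\to E^\perp\subset\mathcal H$. Let $V'(x)=\iota V(x)P_E$. It is isometric on $E$, zero on $E^\perp$, and its range $V'(x)E$ lies in $E^\perp$. Accordingly $V'(x)^*$ sends $V'(x)\zeta$ to $\zeta$ for $\zeta\in E$ and vanishes on $(V'(x)E)^\perp$, and $V'(x)V'(x)^*$ is the projection onto $V'(x)E$. Put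
$$A(x)=\mathrm{Id}-P_E-V'(x)V'(x)^*+V'(x)+V'(x)^* .$$
For $\zeta\in E$ we get $A(x)\zeta=V'(x)\zeta$ and $A(x)V'(x)\zeta=\zeta$, and $A(x)$ is the identity on $(E\oplus V'(x)E)^\perp$. So $A(x)$ exchanges $E$ with $V'(x)E$ and is orthogonal. Moreover $A(x)-\mathrm{Id}$ vanishes on $(E+\iota L)^\perp$ and has range in the fixed finite-dimensional space $E+\iota L$. So it has finite rank. It is continuous in $x$, and on a fixed finite-dimensional space all norms are equivalent, so it is continuous in trace norm.

**Step 6: the estimate.** Let $\xi\in S$, $\zeta=P_E\xi$, $\zeta'=P_EQ(x)\xi$. Then $|\xi-\zeta|\le\eta$, $|Q(x)\xi-\zeta'|\le\eta$, and $|\zeta|,|\zeta'|\le M$. Since $A(x)\zeta=\iota V(x)\zeta$ and $A(Tx)\zeta'=\iota V(Tx)\zeta'$, we get, using (12) and then (11),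
$$\begin{aligned}|A(x)\xi-A(Tx)Q(x)\xi|&\le2\eta+|V(x)\zeta-V(Tx)\zeta'|\\&\le2\eta+4\eta M+|J(x)\zeta-J(Tx)\zeta'|\\&\le4\eta+4\eta M+|J(x)\xi-J(Tx)Q(x)\xi|\\&\le4\eta+4\eta M+\sqrt3\,M/m .\end{aligned}$$
Choose $m$ large first and then $\eta$ small, so that this is $<\varepsilon$. The left side equals $|A(Tx)^{-1}A(x)\xi-Q(x)\xi|$. $\square$

## 12. Affine cocycles through one extra dimension

*Proof of Proposition 10.* Let $f=(\Psi,\rho)\in\mathcal V$, let $S\subset\mathcal H$ be finite and $\varepsilon>0$. We seek $A\in C(X,\mathcal G)$ with $|\partial A(x)v-f(x)v|<\varepsilon$ for all $x\in X$, $v\in S$; such conditions define a neighborhood base at $f$. Let $M$ bound $|v|$ for $v\in S$ and $|\rho(x)|$ for $x\in X$.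

**Step 1: make $f$ linear.** A translation looks like a rotation by a small angle about a far point, so we add one dimension and turn $f$ into a rotation about $-re$. Let $\widehat{\mathcal H}=\mathcal H\oplus\mathbb Re$ with $|e|=1$. For $u\in\mathcal H$ let
$$Z_u\xi=\langle\xi,e\rangle u-\langle\xi,u\rangle e .$$
This operator is skew. It sends $e$ to $u$ and $u$ to $-|u|^2e$ and vanishes on the orthogonal complement of $e$ and $u$, so $\|Z_u\|=|u|$. For $r>0$ put
$$Q(x)=\exp(Z_{\rho(x)/r})\,(\Psi(x)\oplus1)\in O(\widehat{\mathcal H}),\qquad\varphi(x)\xi=Q(x)(\xi+re)-re .$$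
The first factor is norm continuous in $x$ and the second strongly continuous, so $Q$ is strongly continuous. For skew $Z$ the operators $e^{sZ}$ are orthogonal, and $e^Z-1-Z=\int_0^1(1-s)Z^2e^{sZ}\,ds$ gives $\|e^Z-1-Z\|\le\|Z\|^2/2$. With $Z=Z_{\rho(x)/r}$ and $v\in S$,
$$Z(\Psi(x)v+re)=\rho(x)-\tfrac1r\langle\Psi(x)v,\rho(x)\rangle e ,$$
so that
$$\varphi(x)v-f(x)v=(e^Z-1-Z)(\Psi(x)v+re)-\tfrac1r\langle\Psi(x)v,\rho(x)\rangle e ,$$
$$|\varphi(x)v-f(x)v|\le\frac{M^2}{2r^2}(M+r)+\frac{M^2}r .$$
Fix $r$ so large that the right side is $<\varepsilon/4$.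

**Step 2: apply the linear case.** Lemma 11 in the separable infinite-dimensional space $\widehat{\mathcal H}$, for $Q$ and the finite set $S+re$, gives $\widehat A$ with $|\widehat A(Tx)^{-1}\widehat A(x)\xi-Q(x)\xi|<\varepsilon/4$ for $\xi\in S+re$. Put $A_1(x)\xi=\widehat A(x)(\xi+re)-re$. This is $\widehat A(x)$ conjugated by the translation by $re$, so
$$\partial A_1(x)\xi=\widehat A(Tx)^{-1}\widehat A(x)(\xi+re)-re .$$
For $v\in S$ we get $|\partial A_1(x)v-\varphi(x)v|<\varepsilon/4$, and with Step 1, $|\partial A_1(x)v-f(x)v|<\varepsilon/2$.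

**Step 3: return to $\mathcal H$.** The map $A_1$ acts on $\widehat{\mathcal H}$, and we carry it to $\mathcal H$ by an isometry that hardly moves the relevant vectors. The set $K=S\cup\{f(x)v:x\in X,v\in S\}\subset\mathcal H$ is compact. Choose a finite-dimensional $E\subset\mathcal H$ with $\operatorname{dist}(k,E)\le\varepsilon/16$ for $k\in K$. The orthogonal complements of $E$ in $\widehat{\mathcal H}$ and in $\mathcal H$ are both separable and infinite-dimensional, so there is a surjective linear isometry $\Lambda\colon\widehat{\mathcal H}\to\mathcal H$ with $\Lambda|_E=\mathrm{id}$. For $k\in K$,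
$$|\Lambda k-k|\le|\Lambda(k-P_Ek)|+|P_Ek-k|\le\varepsilon/8 .$$
Let $A(x)=\Lambda A_1(x)\Lambda^{-1}$. Its linear part minus the identity is $\Lambda(\widehat A(x)-\mathrm{Id})\Lambda^{-1}$, of finite rank and continuous in trace norm. Its translation part $\Lambda(\widehat A(x)re-re)$ is continuous. So $A\in C(X,\mathcal G)$, and $\partial A=\Lambda\,\partial A_1\,\Lambda^{-1}$. For $v\in S$ we have $|\Lambda^{-1}v-v|=|v-\Lambda v|\le\varepsilon/8$. Since $\Lambda$ and $\partial A_1(x)$ are isometries,
$$|\partial A(x)v-f(x)v|\le|\Lambda^{-1}v-v|+|\partial A_1(x)v-f(x)v|+|\Lambda f(x)v-f(x)v|<\tfrac\varepsilon8+\tfrac\varepsilon2+\tfrac\varepsilon8<\varepsilon .\qquad\square$$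

By Step 4 of Section 10, Proposition 10 proves Theorem 4(b), and with Section 9 the proof of Theorem 4 is complete. $\blacksquare$
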